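# Generalized diagonals of norm one for every finite-dimensional Banach space

## A guess: the norm of a diagonal measures asymmetry

The guess is that the answer is no. Here is the question. The operators on a finite-dimensional Banach space $X$ form an algebra, and one looks for a certain tensor over this algebra, a *diagonal*, which typically arises by averaging over a group of symmetries of $X$. A *generalized diagonal* may use a second finite-dimensional space $Y$ of our choosing to do the averaging in. Is there one constant $K$ such that every $X$, with a suitable $Y$, has a generalized diagonal of norm at most $K$? The question is taken from Ariel Blanco and Niels Groenbaek, "Amenability of algebras of approximable operators", arXiv:0804.1725 (2008).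

Two things speak for "no". First, a space with few isometries gives us little to average over. Second, there is a known positive fact, and it has a price in it: if $X$ has unconditional constant $<\lambda$, then some finite-dimensional $Y$ gives a generalized diagonal of norm $<\lambda$. So one expects that for a lopsided $X$ the norm must be large. We fix the definitions, test this guess by hand, and see what becomes of it.

## Projective norms and generalized diagonals

Scalars are $\mathbb K\in\{\mathbb R,\mathbb C\}$. For Banach spaces $E,F$, $\mathcal F(E,F)$ is the space of approximable operators (the norm closure of the finite-rank ones) with the operator norm, and $\mathcal F(X)=\mathcal F(X,X)$. In finite dimensions $\mathcal F(E,F)=L(E,F)$, all linear maps.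

**Projective norm.** On an algebraic tensor product of normed spaces put
$$\|u\|_\wedge=\inf\Big\{\sum_k\|R_k\|\,\|S_k\| : u=\sum_k R_k\otimes S_k\Big\},$$
the infimum over finite representations. The completion is written $\widehat\otimes$. If both factors are finite-dimensional there is nothing to complete.

**Generalized diagonal.** Let $X,Y$ be finite-dimensional. The space $\mathcal F(Y,X)\widehat\otimes\mathcal F(X,Y)$ is a bimodule over $\mathcal F(X)$ under
$$a\cdot(R\otimes S)=aR\otimes S,\qquad (R\otimes S)\cdot a=R\otimes Sa ,$$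
and $\pi(R\otimes S)=RS$ defines a linear map $\pi$ into $\mathcal F(X)$. An element $u$ is a generalized diagonal for $\mathcal F(X)$ if $a\cdot u=u\cdot a$ for all $a\in\mathcal F(X)$, and $\pi(u)=I_X$. When $Y=X$ it is called a diagonal for $\mathcal F(X)$.

Since $\|RS\|\le\|R\|\|S\|$, we have $\|\pi\|\le1$. So if $X\ne\{0\}$, every generalized diagonal satisfies $\|u\|_\wedge\ge\|\pi(u)\|=\|I_X\|=1$. No constant below $1$ is possible. (For $X=\{0\}$, $u=0$ is a generalized diagonal.)

**Enough symmetries.** A finite-dimensional space has enough symmetries if the only operators that commute with all its linear isometries are the multiples of the identity. For example, this holds if the isometries span all operators, because an operator that commutes with all operators is scalar.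

## Dimension one, $\ell_p^n$, and a lopsided hexagon

*Dimension one.* Take $Y=X$ and $u=I_X\otimes I_X$. Since $\mathcal F(X)=\mathbb K I_X$, this is a diagonal of norm $1$.

*The spaces $\ell_p^n$.* Take $Y=X=\ell_p^n$ and let $G$ be the group generated by the sign changes of coordinates and the cyclic shift. It is finite and consists of isometries. Put
$$d=\frac1{|G|}\sum_{g\in G}g^{-1}\otimes g .$$
Each term has norm at most $1$, so $\|d\|_\wedge\le1$, and $\pi(d)=I_X$. For $h\in G$, substitute $g=kh$:
$$h\cdot d=\frac1{|G|}\sum_{g\in G}hg^{-1}\otimes g=\frac1{|G|}\sum_{k\in G}k^{-1}\otimes kh=d\cdot h .$$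
Both sides of $a\cdot d=d\cdot a$ are linear in $a$, so the identity holds for all $a\in\operatorname{span}G$. And $\operatorname{span}G=L(X)$: with $D$ the sign change that is $+1$ at $t$ and $-1$ elsewhere, $\frac12(I+D)$ is the diagonal matrix unit $e_{tt}$, and $e_{tt}$ times a power of the shift gives every matrix unit in row $t$. So $d$ is a diagonal of norm $1$. For $n=2$, with $D=\operatorname{diag}(1,-1)$ and $T$ the swap of coordinates, it is $\frac14(I\otimes I+D\otimes D+T\otimes T+TD\otimes DT)$.

*A hexagon.* Let $X=\mathbb R^2$ with unit ball the hexagon with vertices $\pm p_1,\pm p_2,\pm p_3$, where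
$$p_1=(1,0),\qquad p_2=(\tfrac34,\tfrac12),\qquad p_3=(0,1).$$
All six are vertices: $p_1$ is the only one with first coordinate above $\frac34$, $p_3$ the only one with second coordinate above $\frac12$, and $p_2$ the only one with coordinate sum above $1$.

The only linear isometries of $X$ are $\pm I$. Indeed, an isometry permutes the three pairs $\pm p_i$. The relation $\frac34p_1-p_2+\frac12p_3=0$ is the only linear relation among the $p_i$ up to a factor, so the isometry carries it to a multiple of itself. The three moduli $\frac34,1,\frac12$ are distinct. Comparing the largest moduli shows that the factor has modulus $1$, so each pair is fixed: $p_i\mapsto\varepsilon_ip_i$. The relation then forces $\varepsilon_1=\varepsilon_2=\varepsilon_3$.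

Can this $X$ have a diagonal of norm $1$ with $Y=X$? The next lemma says no, and it says more.

**Lemma 1.** Let $X\ne\{0\}$ and $Y$ be finite-dimensional and let $u$ be a generalized diagonal for $\mathcal F(X)$ with $\|u\|_\wedge=1$. Then $u=\sum_k\lambda_kR_k\otimes S_k$, a finite sum with $\lambda_k>0$, $\sum_k\lambda_k=1$, $\|R_k\|=\|S_k\|=1$ and $R_kS_k=I_X$ for every $k$.

*Proof.* Let $\mathcal K=\{R\otimes S:\|R\|\le1,\|S\|\le1\}$. It is compact, so $\operatorname{conv}\mathcal K$ is compact, since we are in finite dimensions. If $\|v\|_\wedge<1$, then $v=\sum_kr_k\otimes s_k$ with $\sum\|r_k\|\|s_k\|<1$, and hence $v\in\operatorname{conv}\mathcal K$ (note $0\in\mathcal K$). As $\operatorname{conv}\mathcal K$ is closed, it contains the closed unit ball. So $u=\sum\lambda_kR_k\otimes S_k$ with $\lambda_k>0$, $\sum\lambda_k=1$, $\|R_k\|,\|S_k\|\le1$. If $x$ is an extreme point of the unit ball $B_X$, then $x=\pi(u)x=\sum\lambda_kR_kS_kx$ is a convex combination of points of $B_X$, so $R_kS_kx=x$ for each $k$. The ball $B_X$ is the convex hull of its extreme points,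 so these span $X$, and $R_kS_k=I_X$. Finally $1=\|R_kS_k\|\le\|R_k\|\|S_k\|$ forces both norms to be $1$. $\square$

For the hexagon with $Y=X$: $R_k=S_k^{-1}$ and both are contractions, so $S_k$ is an isometry, $S_k=\pm I$, and $u=I\otimes I$. But $a\cdot u=u\cdot a$ would read $a\otimes I=I\otimes a$, which is false for $a=e_{11}$. So with $Y=X$ the hexagon has no diagonal of norm $1$, and in this form the guess survives.

For free $Y$, however, Lemma 1 is also a hint. Each $S_k$ is an isometric embedding of $X$ into $Y$, and $S_kR_k$ is a norm-one projection onto its image. Thus a norm-one generalized diagonal is an average over many one-complemented copies of $X$ inside $Y$. It is not $X$ that must be symmetric. We need a symmetric $Y$ whose isometries move one such copy of $X$ around.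

## The theorem, and a reduction to compressions $PgJ$

The guess is wrong, in the strongest way possible.

**Theorem 3.** Let $X\neq\{0\}$ be a Banach space over $\mathbb K$ with $\dim X=n<\infty$. There are a Banach space $Y$ over $\mathbb K$ with $\dim Y<512\,n^6$, linear maps $J:X\to Y$ and $P:Y\to X$ with $PJ=I_X$ and $\|J\|=\|P\|=1$, and a finite group $G$ of linear isometries of $Y$ whose linear span is all of $\mathcal F(Y)$, such that:

1. $\mathcal F(Y,X)\widehat\otimes\mathcal F(X,Y)$ contains a generalized diagonal for $\mathcal F(X)$ of norm exactly $1$, namely $u=\frac1{|G|}\sum_{g\in G}Pg^{-1}\otimes gJ$.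
2. $\mathcal F(Y)$ itself has a diagonal of norm exactly $1$, namely $d=\frac1{|G|}\sum_{g\in G}g^{-1}\otimes g$.

So every finite-dimensional space is isometric to a $1$-complemented subspace of a finite-dimensional space with enough symmetries. The answer to the question is **yes, with best constant $K=1$, attained for every $X$**: we saw that no generalized diagonal for $X\ne\{0\}$ has norm below $1$.

The first move is to let the norm of $Y$ be dictated by the group. Start from a bare vector space $V$ with a group $G$, place $X$ in it, and take the smallest ball that contains all translates of $B_X$. Then a single family of numbers decides everything.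

**Proposition 2.** Let $X\neq\{0\}$ and $V$ be finite-dimensional, $G$ a finite group of invertible linear maps on $V$ with $\operatorname{span}G=L(V)$, and $J:X\to V$, $P:V\to X$ linear with $PJ=I_X$. Put
$$C=\max_{g\in G}\|PgJ\|_{L(X)},\qquad B=\operatorname{conv}\bigcup_{g\in G}gJ(B_X). \tag{1}$$
Then $B$ is the closed unit ball of a norm on $V$. Let $Y$ be $V$ with this norm. Each $g\in G$ is an isometry of $Y$; $\|J\|\le 1$ and $\|P\|\le C$; $u=\frac1{|G|}\sum_gPg^{-1}\otimes gJ$ is a generalized diagonal for $\mathcal F(X)$ with $\|u\|_\wedge\le C$; and $d=\frac1{|G|}\sum_gg^{-1}\otimes g$ is a diagonal for $\mathcal F(Y)$ with $\|d\|_\wedge=1$. If $C=1$, then $\|J\|=\|P\|=\|u\|_\wedge=1$.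

*Proof.* **The ball.** We check that $B$ defines a norm. It is compact, being the convex hull of a compact set in finite dimensions. It is convex, and it is balanced because each $gJ(B_X)$ is. It spans $V$: since $PJ=I_X$ and $X\ne\{0\}$, there is $x\in B_X$ with $Jx\ne0$, and the vectors $gJx$ span $L(V)Jx=V$. A balanced convex set that spans a finite-dimensional space has $0$ in its interior. So $B$ is the closed unit ball of a norm.

**The norms.** We bound $gJ$ and $Pg^{-1}$. For $h\in G$, left multiplication by $h$ permutes the sets $gJ(B_X)$, so $hB=B$ and $h$ is an isometry of $Y$. Since $gJ(B_X)\subset B$, we have $\|gJ\|_{X\to Y}\le1$. A point of $B$ is a convex combination $\sum_r\mu_rh_rJx_r$ with $h_r\in G$, $x_r\in B_X$. Therefore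
$$\Big\|Pg^{-1}\sum_r\mu_rh_rJx_r\Big\|\le\sum_r\mu_r\|P(g^{-1}h_r)J\|\,\|x_r\|\le C,$$
because $g^{-1}h_r\in G$. So $\|Pg^{-1}\|_{Y\to X}\le C$. With $g=I$: $\|J\|\le1$, $\|P\|\le C$.

**The diagonal $d$.** We show that $d$ commutes with $L(V)$. For $h\in G$ the substitution $g=kh$ gives, exactly as for $\ell_p^n$, $h\cdot d=d\cdot h$. By linearity and $\operatorname{span}G=L(V)$,
$$A\cdot d=d\cdot A\qquad(A\in L(V)). \tag{2}$$
Also $\frac1{|G|}\sum_gg^{-1}g=I_V$. Since the $g$ are isometries of $Y$, $\|d\|_\wedge\le1$, and $\|d\|_\wedge\ge\|I_Y\|=1$.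

**The generalized diagonal $u$.** We transport (2) to $X$. First,
$$\|u\|_\wedge\le\frac1{|G|}\sum_g\|Pg^{-1}\|\,\|gJ\|\le C,\qquad \pi(u)=\frac1{|G|}\sum_gPg^{-1}gJ=PJ=I_X .$$
Let $\Phi:L(V)\otimes L(V)\to\mathcal F(Y,X)\otimes\mathcal F(X,Y)$ be the linear map with $\Phi(A\otimes A')=PA\otimes A'J$. Then $u=\Phi(d)$. Given $a\in\mathcal F(X)$, apply $\Phi$ to (2) with $A=JaP$. Since $P(JaP)=aP$ and $(JaP)J=Ja$,
$$\Phi(JaP\cdot d)=\frac1{|G|}\sum_gaPg^{-1}\otimes gJ=a\cdot u,\qquad \Phi(d\cdot JaP)=\frac1{|G|}\sum_gPg^{-1}\otimes gJa=u\cdot a .$$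
So $a\cdot u=u\cdot a$.

**The case $C=1$.** From $PJ=I_X$ we get $1\le\|P\|\|J\|$, and both are at most $1$, so both equal $1$. And $1\le\|u\|_\wedge\le1$. $\square$

The problem is now concrete: *find $V$, $G$, $J$, $P$ with $\operatorname{span}G=L(V)$, $PJ=I_X$ and $\|PgJ\|\le1$ for all $g\in G$.*

## Coordinate vectors: translations are harmless, signs are not

What does a sensible person try? Imitate $\ell_p^n$: let $V$ have coordinates, let $G$ consist of sign changes and permutations, and send a basis $e_1,\dots,e_n$ of $X$ to coordinate vectors. Permutations distort the norm of $X$, but this can be cured with room.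

Let $M=2^n$, $V=\mathbb K^{\mathbb Z/M}$ with standard basis $(v_t)$, and let $G$ consist of all $D_\varepsilon\tau_b$, where $D_\varepsilon v_t=\varepsilon_tv_t$ with signs $\varepsilon_t=\pm1$, and $\tau_bv_t=v_{t+b}$. This is a finite group, and it spans $L(V)$ by the argument used for $\ell_p^n$. Put $\omega_j=2^{j-1}$ for $1\le j\le n$. The differences $\omega_i-\omega_j$ $(i\ne j)$ are distinct modulo $M$. They are distinct integers: $\omega_i+\omega_l=\omega_k+\omega_j$ implies $\{i,l\}=\{k,j\}$ as multisets by uniqueness of binary expansions, so $i\ne j$ gives $i=k$, $l=j$. Moreover, two such differences differ by at most $2(2^{n-1}-1)<M$.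

Let $Je_j=v_{\omega_j}$, $Pv_{\omega_i}=e_i$, and $Pv_t=0$ for all other $t$. Then:

* For $b\neq0$, $PD_\varepsilon\tau_bJe_j\neq0$ only if $\omega_j+b=\omega_i$ for some $i$. At most one pair $(i,j)$ satisfies this, so $PgJ$ is $0$ or $\pm e_j^*(\cdot)e_i$.
* For $b=0$, $PD_\varepsilon J$ is the sign change $e_j\mapsto\varepsilon_{\omega_j}e_j$, and all sign patterns on the basis occur.

Let $\kappa$ be the largest norm of a sign change on the basis $(e_i)$, normalized by $\|e_i\|=1$. Since $e_i^*(\cdot)e_i$ is the average of $I$ and a sign change, $\|e_i^*\|\le\kappa$, and so $\|e_j^*(\cdot)e_i\|\le\kappa$. Hence $C=\kappa$, and Proposition 2 gives a generalized diagonal of norm at most $\kappa$. In the usual conventions the unconditional constant of a basis is at least $\kappa$, so this recovers the known fact quoted at the start. If the basis is $1$-unconditional, we already have norm $1$.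

Here the approach stops, and we see exactly where. Translations cost nothing beyond single matrix entries. The elements $D_\varepsilon$ cost $\kappa$, because coordinate vectors are *eigenvectors* of every $D_\varepsilon$: the compression $PD_\varepsilon J$ has diagonal entries of modulus $1$ with signs we do not control. For the hexagon, every basis has $\kappa>1$. Indeed, if $\kappa=1$, every sign change $D$ would be an isometry, since $D^{-1}=D$ is also a contraction, and there are no isometries other than $\pm I$.

So we want vectors $x_1,\dots,x_n\in V$ with no near-eigenvector behavior at all: for every $g\in G$ except $\pm I$, all correlations of $gx_i$ with $x_j$ should be tiny. Then $PgJ$ has tiny matrix entries, and adding the moduli of the $n^2$ entries bounds its norm, *whatever the norm of $X$ is*. Two changes serve this. First, keep only as many sign changes as are needed to span $L(V)$, namely characters. Second, spread the $x_i$ flat over all coordinates.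

## A Weyl–Heisenberg group with real entries

**Step 0: the group.** This step fixes $V$ and $G$. The aim is a group of sign matrices, so that it acts over $\mathbb R$ as well as over $\mathbb C$; this is why we work in characteristic $2$.

Let $q=2^m$ be the least power of $2$ with $q\ge4n^2$, so that $q<8n^2$. Let $F$ be the field with $q$ elements. The trace $\mathrm{Tr}_{F/\mathbb F_2}(s)=s+s^2+s^4+\dots+s^{2^{m-1}}$ is additive with values in $\mathbb F_2$, and it is not identically $0$, because it is a polynomial of degree $2^{m-1}<q$. Put $\psi(s)=(-1)^{\mathrm{Tr}(s)}$. Then $\psi(s+s')=\psi(s)\psi(s')$, $\psi=\pm1$, and $\psi$ is not constant. For example, for $q=4$ and $F=\{0,1,\theta,\theta+1\}$ with $\theta^2=\theta+1$, the values of $\psi$ are $1,1,-1,-1$. For $s\in F$,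
$$\sum_{x\in F}\psi(xs)=\begin{cases}q,&s=0,\\0,&s\neq0.\end{cases} \tag{3}$$
The case $s=0$ is clear. If $s\ne0$, then $x\mapsto xs$ is a bijection, so the sum is $\Sigma=\sum_x\psi(x)$. Choosing $y$ with $\psi(y)=-1$, we get $\Sigma=\sum_x\psi(x+y)=-\Sigma$, so $\Sigma=0$.

Let $\Lambda=F^3$, $N=|\Lambda|=q^3<512\,n^6$, and $V=\mathbb K^\Lambda$, with the *bilinear* form $\langle f,h\rangle=\sum_tf(t)h(t)$. For $a,b\in\Lambda$ define
$$(W_{a,b}f)(t)=\psi(a\cdot t)\,f(t+b),\qquad a\cdot t=a_1t_1+a_2t_2+a_3t_3 .$$
So $W_{a,b}$ translates by $b$ and then multiplies by a character. We compute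
$$(W_{a,b}W_{a',b'}f)(t)=\psi(a\cdot t)\,\psi(a'\cdot(t+b))\,f(t+b+b'),$$
that is,
$$W_{a,b}W_{a',b'}=\psi(a'\cdot b)\,W_{a+a',\,b+b'} . \tag{4}$$
Since $W_{0,0}=I$ and, by (4), $W_{a,b}^2=\psi(a\cdot b)I$ (as $a+a=b+b=0$), the set $G=\{\pm W_{a,b}:a,b\in\Lambda\}$ is a finite group. Its elements are signed permutation matrices, so they are real orthogonal and $g^{-1}=g^t$.

**Step 1: $G$ spans $L(V)$.** This is the hypothesis of Proposition 2 on the group. We show that the $N^2$ matrices $W_{a,b}$ are linearly independent. If $b\ne0$, $W_{a,b}$ has zero diagonal, so its trace is $0$. If $b=0$ and $a\neq0$, its trace is $\sum_t\psi(a\cdot t)=\prod_{i=1}^3\sum_{x\in F}\psi(a_ix)$, which is $0$ by (3) because some $a_i\neq0$. Now take $g=W_{a,b}$ and $h=W_{a',b'}$. By (4), $g^th=g^{-1}h=\pm W_{a+a',b+b'}$, so $\operatorname{tr}(g^th)=0$ unless $(a,b)=(a',b')$, in which case $\operatorname{tr}(g^tg)=\operatorname{tr} I=N$. Since $\operatorname{tr}(g^th)=\sum_{s,t}g_{st}h_{st}$, the $W_{a,b}$ are $N^2$ pairwise orthogonal nonzero vectors in $\mathbb R^{N^2}$. They are therefore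 a basis of $M_\Lambda(\mathbb K)=L(V)$. In particular $\pm W_{a,b}$ are all different, and $|G|=2N^2$.

## Cubic phases and their correlations

Flat vectors are vectors $N^{-1/2}\psi(\text{phase}(t))$. Which phase? A linear phase is a character, an eigenvector of all translations. Try a quadratic one, say $x(t)=q^{-1}\psi(ct_1t_2)$ on $F^2$, with the analogous operators. Then
$$\langle W_{a,b}x,x\rangle=\frac1{q^2}\sum_t\psi\big(a_1t_1+a_2t_2+c(b_2t_1+b_1t_2+b_1b_2)\big),$$
which is $\pm1$ when $a=(cb_2,cb_1)$. Translating a quadratic phase changes it by a linear one, and a modulation cancels a linear phase. So $x$ is an eigenvector of some non-scalar $W_{a,b}$, and we meet the same obstruction again.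

For a cubic phase the change is quadratic, and no modulation can cancel it. One must be careful in characteristic $2$: the one-variable phase $ct^3$ on $F$ changes by $c(bt^2+b^2t+b^3)$, and $t\mapsto t^2$ is additive there. So $\psi(cbt^2+cb^2t)$ is a character of $F$, hence of the form $\psi(at)$ (the $q$ characters $\psi(a\,\cdot)$ are distinct by (3), and $F$ has $q$ characters), and it can be cancelled. The trilinear phase $t_1t_2t_3$ avoids this.

**Step 2: vectors with small correlations.** This step produces $x_1,\dots,x_n$. Since $q-1\ge4n^2-1\ge n$, choose distinct nonzero $c_1,\dots,c_n\in F$, and let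
$$x_i(t)=N^{-1/2}\,\psi(c_it_1t_2t_3)\qquad(t\in\Lambda).$$
Then $\langle x_i,x_i\rangle=1$.

**Lemma 4.** $|\langle W_{a,b}x_i,x_j\rangle|\le 2/q$ whenever $(a,b)\ne(0,0)$ or $i\ne j$.

*Proof.* By definition,
$$\langle W_{a,b}x_i,x_j\rangle=\frac1N\sum_{t}\psi\big(a\cdot t+c_i(t_1+b_1)(t_2+b_2)(t_3+b_3)+c_jt_1t_2t_3\big). \tag{5}$$
Fix $(t_2,t_3)$. The argument of $\psi$ is affine in $t_1$, and the coefficient of $t_1$ is
$$\kappa(t_2,t_3)=a_1+c_i(t_2+b_2)(t_3+b_3)+c_jt_2t_3 .$$
So the sum over $t_1$ is $\pm\sum_{t_1}\psi(\kappa(t_2,t_3)\,t_1)$. By (3) it has modulus $q$ if $\kappa(t_2,t_3)=0$ and vanishes otherwise. As $N=q^3$,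
$$|\langle W_{a,b}x_i,x_j\rangle|\le\frac1{q^2}\,\#\{(t_2,t_3)\in F^2:\kappa(t_2,t_3)=0\}. \tag{6}$$
It remains to count zeros.

*Case $i\ne j$.* Here
$$\kappa=(c_i+c_j)t_2t_3+c_ib_3t_2+c_ib_2t_3+(a_1+c_ib_2b_3),$$
and $c_i+c_j\neq0$ because $c_i\ne c_j$ in characteristic $2$. For fixed $t_2$, the coefficient of $t_3$ is $(c_i+c_j)t_2+c_ib_2$, which vanishes for exactly one $t_2$. Each of the other $q-1$ values of $t_2$ admits exactly one zero $t_3$. The exceptional $t_2$ admits at most $q$. So there are at most $(q-1)+q<2q$ zeros, and (6) gives a bound $<2/q$.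

*Case $i=j$, $b\neq0$.* The sum (5) is unchanged if the same permutation is applied to the coordinates of $t$, $a$ and $b$, so we may assume $b_3\ne0$. The terms $c_it_2t_3$ cancel in pairs, and
$$\kappa=c_ib_3t_2+c_ib_2t_3+(a_1+c_ib_2b_3),\qquad c_ib_3\neq0 .$$
Each $t_3$ admits exactly one zero $t_2$, so there are $q$ zeros, and (6) gives the bound $1/q$.

*Case $i=j$, $b=0$, $a\ne0$.* The two cubic terms cancel, and (5) equals $\frac1N\sum_t\psi(a\cdot t)=0$, as in Step 1. $\square$

## Placing $X$ along the cubic phases

**Step 3: the maps $J$ and $P$.** This step builds $J,P$ with $PJ=I_X$ and $\|PgJ\|\le1$ for all $g\in G$.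

We use an *Auerbach basis* of $X$: vectors $e_i\in X$ and functionals $e_i^*$ with $e_i^*(e_j)=\delta_{ij}$ and $\|e_i\|=\|e_i^*\|=1$. Recall why it exists over both fields. Fix a determinant on $X$ and choose $e_1,\dots,e_n\in B_X$ maximizing $|\det(e_1,\dots,e_n)|$, which is positive. Let $e_i^*(x)$ be the quotient of the determinant with $e_i$ replaced by $x$ by $\det(e_1,\dots,e_n)$. Then $e_i^*(e_j)=\delta_{ij}$, and maximality gives $|e_i^*(x)|\le1$ on $B_X$. Since $\|e_i\|\le1$ and $e_i^*(e_i)=1$, all norms equal $1$. An operator with matrix $(\alpha_{ij})$ in this basis is $\sum_{i,j}\alpha_{ij}e_j^*(\cdot)e_i$, so its norm is at most $\sum_{i,j}|\alpha_{ij}|$. This is all that we shall use about the norm of $X$.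

The $x_i$ are only almost orthogonal, so we correct by their Gram matrix. Let $\Gamma=(\langle x_i,x_j\rangle)_{i,j}=I+E$. It is symmetric. By Lemma 4 with $(a,b)=(0,0)$, $E$ has zero diagonal and its other entries have modulus at most $2/q$. The norm of a matrix on $\ell_\infty^n$ is its largest row sum of moduli, so
$$\|E\|_{\ell_\infty^n\to\ell_\infty^n}\le\frac{2n}q\le\frac{2n}{4n^2}\le\frac12 .$$
By the Neumann series, $\Gamma$ is invertible and $\|\Gamma^{-1}\|_{\ell_\infty^n\to\ell_\infty^n}\le2$: each row of $\Gamma^{-1}$ has moduli summing to at most $2$. Define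
$$Je_j=x_j,\qquad Pv=\sum_i\Big(\sum_k(\Gamma^{-1})_{ik}\langle v,x_k\rangle\Big)e_i . \tag{7}$$
For $g\in G$, put $v=gx_j$ in (7): the matrix of $PgJ$ in the basis $(e_i)$ is $\Gamma^{-1}A_g$ with $(A_g)_{kj}=\langle gx_j,x_k\rangle$. For $g=I$ we have $A_I=\Gamma$, so $PJ=I_X$ and $P(\pm I)J=\pm I_X$.

If $g\neq\pm I$, then $g=\pm W_{a,b}$ with $(a,b)\ne(0,0)$. By Lemma 4 all entries of $A_g$, the diagonal ones included, have modulus at most $2/q$. Hence each entry of $\Gamma^{-1}A_g$ satisfies
$$\Big|\sum_k(\Gamma^{-1})_{ik}(A_g)_{kj}\Big|\le\frac2q\sum_k|(\Gamma^{-1})_{ik}|\le\frac4q ,$$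
and, adding the $n^2$ moduli,
$$\|PgJ\|_{L(X)}\le n^2\cdot\frac4q\le1\quad(g\ne\pm I),\qquad P(\pm I)J=\pm I_X. \tag{8}$$
So $\|PgJ\|\le1$ for all $g\in G$. The condition $q\ge4n^2$ was chosen for this line.

**Step 4: conclusion.** We collect the proof of Theorem 3. By Step 1, $\operatorname{span}G=L(V)$. By Step 3, $PJ=I_X$ and $C=\max_g\|PgJ\|=1$. Proposition 2 gives the space $Y$, namely $V$ with unit ball $\operatorname{conv}\bigcup_ggJ(B_X)$, on which $G$ acts by isometries. Its linear span is $L(V)=\mathcal F(Y)$, and $\dim Y=N<512\,n^6$. Moreover $\|J\|=\|P\|=1$, $u$ is a generalized diagonal for $\mathcal F(X)$ of norm exactly $1$, and $d$ is a diagonal for $\mathcal F(Y)$ of norm exactly $1$. Since $PJ=I_X$ with both norms $1$, $J$ is an isometric embedding and $JP$ is a norm-one projection onto $J(X)$. Since $G$ spans $\mathcal F(Y)$, $Y$ has enough symmetries. This proves Theorem 3. $\blacksquare$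

For the hexagon, $n=2$, $q=16$ and $\dim Y=16^3=4096$. The space whose only isometries are $\pm I$ sits one-complemented in a space of that dimension with $2\cdot4096^2$ isometries in $G$, and the cost is exactly $1$.

## Amenability of $\mathcal F(Z)$ for sums of all finite-dimensional spaces

For a Banach algebra $\mathcal A$, the space $\mathcal A\widehat\otimes\mathcal A$ carries the actions $a\cdot(b\otimes c)=ab\otimes c$, $(b\otimes c)\cdot a=b\otimes ca$, and the product map $\pi(b\otimes c)=bc$. A *bounded approximate diagonal* (here a sequence suffices) is a bounded sequence $(u_m)$ in $\mathcal A\widehat\otimes\mathcal A$ with $a\cdot u_m-u_m\cdot a\to0$ and $\pi(u_m)a\to a$ for each $a\in\mathcal A$. By B. E. Johnson, "Approximate diagonals and cohomology of certain annihilator Banach algebras", *Amer. J. Math.* 94 (1972), a Banach algebra is amenable if and only if it has a bounded approximate diagonal. Two spaces are $(1+\varepsilon)$-isomorphic if there is an isomorphism $T$ between them with $\|T\|\|T^{-1}\|\le1+\varepsilon$.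

**Corollary 5.** Let $(G_k)_{k\ge1}$ be a sequence of finite-dimensional spaces such that for every finite-dimensional $E$ and every $\varepsilon>0$ some $G_k$ is $(1+\varepsilon)$-isomorphic to $E$. Let $Z=(\bigoplus_kG_k)_{\ell_p}$ with $1<p<\infty$, or $Z=(\bigoplus_kG_k)_{c_0}$. Then the algebra $\mathcal F(Z)$ of approximable operators is amenable, with an approximate diagonal $(u_m)$ satisfying $\|u_m\|_\wedge\le1+\frac1m$.

*Proof.* **Construction.** We transplant a generalized diagonal into $\mathcal F(Z)\widehat\otimes\mathcal F(Z)$. Let $Z_m\subset Z$ be the span of the first $m$ summands, $\iota_m:Z_m\to Z$ the inclusion, $p_m:Z\to Z_m$ the coordinate projection, and $P_m=\iota_mp_m$. All have norm at most $1$. If $Z_m=\{0\}$, put $u_m=0$. Otherwise Theorem 3 gives a finite-dimensional $Y_m$ and a generalized diagonal $w=\sum_jR_j\otimes S_j\in\mathcal F(Y_m,Z_m)\widehat\otimes\mathcal F(Z_m,Y_m)$ for $\mathcal F(Z_m)$ of norm $1$ (a finite sum). Some $G_k$ is $(1+\frac1m)$-isomorphic to $Y_m$ by an isomorphism $T:Y_m\to G_k$. Let $\alpha:Y_m\to Z$ be $T$ followed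 by the inclusion of $G_k$, and let $\beta:Z\to Y_m$ be the coordinate projection onto $G_k$ followed by $T^{-1}$. Then $\beta\alpha=I_{Y_m}$ and $\|\alpha\|\|\beta\|\le1+\frac1m$. Put
$$u_m=\sum_j\iota_mR_j\beta\otimes\alpha S_jp_m ,$$
the image of $w$ under the linear map $\Psi$ with $\Psi(R\otimes S)=\iota_mR\beta\otimes\alpha Sp_m$.

**Properties for fixed $m$.** We check the norm, the product, and commutation with a corner of $\mathcal F(Z)$. Since $\|\Psi\|\le\|\alpha\|\|\beta\|$, $\|u_m\|_\wedge\le1+\frac1m$. Next, $\pi(u_m)=\sum_j\iota_mR_j\beta\alpha S_jp_m=\iota_m\big(\sum_jR_jS_j\big)p_m=P_m$. Finally let $b\in P_m\mathcal F(Z)P_m$. Then $b=\iota_mb_0p_m$ with $b_0=p_mb\iota_m\in\mathcal F(Z_m)$. As $p_m\iota_m=I_{Z_m}$,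
$$b\cdot u_m=\sum_j\iota_mb_0R_j\beta\otimes\alpha S_jp_m=\Psi(b_0\cdot w)=\Psi(w\cdot b_0)=\sum_j\iota_mR_j\beta\otimes\alpha S_jb_0p_m=u_m\cdot b .$$
All three properties hold trivially when $Z_m=\{0\}$.

**The limit.** We pass from corners to all of $\mathcal F(Z)$. In the stated cases $P_m\to I$ strongly on $Z$. The dual $Z^*$ is $(\bigoplus_kG_k^*)_{\ell_{p'}}$ with $\frac1p+\frac1{p'}=1$, so $p'<\infty$, or $(\bigoplus_kG_k^*)_{\ell_1}$ in the $c_0$ case, and $P_m^*$ is the projection onto the first $m$ summands. So $P_m^*\to I$ strongly on $Z^*$. If $a=\sum_if_i(\cdot)z_i$ has finite rank, then $P_ma=\sum_if_i(\cdot)P_mz_i\to a$ and $aP_m=\sum_i(P_m^*f_i)(\cdot)z_i\to a$ in norm. Since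
$$\|P_maP_m-a\|\le\|P_m\|\,\|aP_m-a\|+\|P_ma-a\|,$$
also $P_maP_m\to a$. As $\|P_m\|\le1$, these limits extend from finite-rank $a$ to all $a\in\mathcal F(Z)$.

Given $a\in\mathcal F(Z)$, let $b=P_maP_m$. Because $b\cdot u_m=u_m\cdot b$,
$$\|a\cdot u_m-u_m\cdot a\|_\wedge=\|(a-b)\cdot u_m-u_m\cdot(a-b)\|_\wedge\le2\|u_m\|_\wedge\,\|a-P_maP_m\|\to0,$$
and $\pi(u_m)a=P_ma\to a$. So $(u_m)$ is a bounded approximate diagonal with $\|u_m\|_\wedge\le1+\frac1m$, and $\mathcal F(Z)$ is amenable by Johnson's theorem. $\blacksquare$
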